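\title{Sparse saturated $k$-planar graphs}

\begin{abstract}
A graph is saturated $l$-simple $k$-planar if it has a drawing in the plane in which every edge has at most $k$ crossings and any two edges have at most $l$ common points, and if it loses this property whenever an edge is added. Let $t^l_k(n)$ be the minimum number of edges of such a graph on $n$ vertices. Every $k$-planar graph has $O(\sqrt{k}\,n)$ edges, and a question from a paper of Bar\'at and T\'oth asks whether, for every $c>0$, we have $t^l_k(n)\le c\sqrt{k}\,n$ once $k$, $l$ and $n$ are large enough. We show that the answer is yes and that the factor $\sqrt{k}$ is not needed: $t^l_k(n)\le 8n$ for large $n$, and $n-1\le t^l_k(n)\le(1+10/k)\,n+C_k\sqrt{n}$ for all $l\ge1$. The examples consist of two families of paths that are forced to cross as a grid in every $k$-plane drawing and that use up all the crossings allowed on their edges.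
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and have neither loops nor multiple edges. In a \emph{drawing} of a graph in the plane, vertices are represented by distinct points and edges by curves connecting the points of their end vertices. An edge does not pass through any vertex, it does not cross itself, and no three edges cross at the same point. For $k\ge0$, a drawing is \emph{$k$-plane} if every edge contains at most $k$ crossings, and a graph is \emph{$k$-planar} if it has a $k$-plane drawing. For $l\ge1$, a drawing is \emph{$l$-simple} if any two edges have at most $l$ points in common, where a common point is a common endpoint or a crossing. A graph is \emph{$l$-simple $k$-planar} if it has a drawing that is both $l$-simple and $k$-plane.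

A graph $G$ is \emph{saturated $l$-simple $k$-planar} if it is $l$-simple $k$-planar, but $G+uv$ is not, for every pair $u,v$ of non-adjacent vertices. Let $t^l_k(n)$ be the minimum number of edges of a saturated $l$-simple $k$-planar graph on $n$ vertices. Thus $t^l_k(n)$ measures how early the process of adding edges one at a time can get stuck.

For $k=0$ it cannot get stuck early: every maximal planar graph on $n\ge3$ vertices has $3n-6$ edges, so $t^l_0(n)=3n-6$ is also the largest number of edges of a planar graph. For $k\ge1$ the largest number of edges is governed by a theorem of Pach and T\'oth: there is an absolute constant $c_0>0$ such that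
\begin{equation}\label{eq:PT}
\text{every $k$-planar graph on $n$ vertices has at most $c_0\sqrt{k}\,n$ edges}\qquad(k\ge1).
\end{equation}
In particular $t^l_k(n)\le c_0\sqrt{k}\,n$. The order of magnitude in \eqref{eq:PT} is attained. Let $\sigma=\lfloor2\sqrt{k}\rfloor+2$, and draw $K_\sigma$ with straight edges on points in general convex position. An edge with $\alpha$ points on one side and $\beta$ on the other has $\alpha\beta\le(\sigma-2)^2/4\le k$ crossings, so the drawing is $1$-simple and $k$-plane. Disjoint copies of it have $(\sigma-1)/2>\sqrt{k}$ edges per vertex.

The planar case suggests the guess that every saturated graph is within a constant factor of the densest one, so that $t^l_k(n)$ is of order $\sqrt{k}\,n$. The definition points the same way, because saturation is demanded of the graph and not of one drawing: to add an edge we may first redraw $G$ in any way we like. The following question, from the paper of Bar\'at and T\'oth \cite{BT}, asks whether this guess is wrong.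

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every $c>0$ there exist $K$ and $L$ such that for all $k\ge K$ and $l\ge L$ there is $N=N(k,l,c)$ with $t^l_k(n)\le c\sqrt{k}\,n$ for all $n\ge N$?}
\medskip

The threshold $N$ has to depend on $k$. For $n=\sigma$ every graph on $n$ vertices is a subgraph of $K_\sigma$, so $K_\sigma$ is the only saturated one and $t^l_k(\sigma)=\binom{\sigma}{2}>\sqrt{k}\,\sigma$.

The answer to the question is yes, already with $L=1$ and without the factor $\sqrt{k}$.

\begin{theorem}\label{thm:main}
For every $k\ge1$ there is $N(k)$ such that $t^l_k(n)\le8n$ for all $l\ge1$ and all $n\ge N(k)$. Hence, given $c>0$, the statement in the Question holds with $L=1$, $K=\lceil64/c^2\rceil$ and $N=N(k)$.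
\end{theorem}

The second sentence follows from the first because $8\le c\sqrt{k}$ for $k\ge64/c^2$. A refinement of the construction determines the leading constant as $k\to\infty$.

\begin{theorem}\label{thm:sharp}
For every $k\ge1$ there is $C_k$ such that for all $l\ge1$ and $n\ge2$,
\[
n-1\ \le\ t^l_k(n)\ \le\ \Bigl(1+\frac{10}{k}\Bigr)n+C_k\sqrt{n}.
\]
Thus $\lim_{k\to\infty}\limsup_{n\to\infty}t^l_k(n)/n=1$, uniformly in $l$.
\end{theorem}

So for large $k$ a saturated graph can be almost as sparse as a tree. We do not determine the exact value of $\limsup_{n\to\infty}t^l_k(n)/n$ for fixed $k$.

The difficulty is to control all $k$-plane drawings of a sparse graph at once. Our examples contain two families of long paths. A small dense part, with $O(\sqrt{n})$ vertices for fixed $k$, forces every path of one family to cross every path of the other (Section~\ref{sec:frame}). The number of paths is chosen so that these forced crossings exhaust the $k$ crossings allowed on every edge of every path. Then the two families form a grid (Section~\ref{sec:grid}) that no further edge can cross, and a vertex on the grid can only be joined to the few vertices on the two cells that it touches. This gives Theorem~\ref{thm:main} (Section~\ref{sec:uniform}). For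 Theorem~\ref{thm:sharp} we also force the vertices of neighboring paths into different cells, so that most vertices can receive no new edge at all (Section~\ref{sec:stagger}). Section~\ref{sec:example} shows the mechanism on a small case.

\section{Conventions and tools}\label{sec:tools}

\subsection*{Drawings} Edges are simple arcs. Two edges meet only in common endpoints and in finitely many \emph{crossings}, points interior to both edges near which the two edges look like the two coordinate axes near the origin. Adjacent edges may cross, unless $l$-simplicity forbids it. Since no three edges cross at a point, every crossing lies on exactly two edges. We consider drawings on the sphere; this changes nothing, since a point off the drawing can be removed. A path of the graph is identified with the union of its edge curves, and two paths \emph{cross} if an edge of one crosses an edge of the other. A common point of two paths without common edges is a common vertex or a crossing, because edges do not pass through vertices. The \emph{faces} of a finite union $U$ of arcs are the connected components of the complement of $U$. The symbol $O_k(\cdot)$ hides a constant that depends only on $k$.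

\subsection*{Reduction to supergraphs} We never have to identify a saturated graph explicitly, and the parameter $l$ can be removed at the outset.

\begin{lemma}\label{lem:reduce}
Let $H$ be a graph on $n$ vertices that has a $1$-simple $k$-plane drawing. If every $k$-planar graph $H'\supseteq H$ on the same vertex set has at most $M$ edges, then $t^l_k(n)\le M$ for all $l\ge1$.
\end{lemma}

\begin{proof}
A $1$-simple drawing is $l$-simple, so $H$ is $l$-simple $k$-planar. Among the $l$-simple $k$-planar graphs that contain $H$ and have the same vertex set, let $H'$ have the most edges. Then $H'$ is saturated and $k$-planar, so $t^l_k(n)\le|E(H')|\le M$.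
\end{proof}

\subsection*{The lower bound} The lower bound in Theorem~\ref{thm:sharp} holds because a connected graph on $n$ vertices has at least $n-1$ edges.

\begin{lemma}\label{lem:connected}
Every saturated $l$-simple $k$-planar graph is connected.
\end{lemma}

\begin{proof}
Suppose that $G$ is $l$-simple $k$-planar and is the disjoint union of nonempty graphs $G_1$ and $G_2$. Restricting a drawing of $G$ gives $l$-simple $k$-plane drawings of $G_1$ and $G_2$. Choose a vertex $v_i$ of $G_i$. If crossings are regarded as vertices of degree four, the drawing of $G_i$ becomes a plane graph, so $v_i$ lies on the boundary of a face $F_i$ and can be reached by an arc inside $F_i$. Removing a point of $F_i$ from the sphere makes $F_i$ the outer face. Place the two drawings in disjoint discs of the plane and join $v_1$ to $v_2$ by an uncrossed arc. The new edge has at most one point, an endpoint, in common with any other edge, so this is an $l$-simple $k$-plane drawing of $G+v_1v_2$, and $G$ is not saturated.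
\end{proof}

\subsection*{Plane topology} We use the following standard facts.
\begin{itemize}
\item[(T1)] A Jordan curve $J$ on the sphere has two \emph{sides}, the components of its complement; each is an open disc with boundary $J$.
\item[(T2)] Let $D$ be a side of $J$, let $x,y\in J$ split $J$ into arcs $J_1,J_2$, and let $\gamma$ be a simple arc from $x$ to $y$ inside $D\cup\{x,y\}$. Then $D\setminus\gamma$ consists of two open discs with boundaries $J_1\cup\gamma$ and $J_2\cup\gamma$. Consequently, a curve that joins an interior point of $J_1$ to an interior point of $J_2$ and lies in $D$ except for its ends must meet $\gamma$: otherwise it would lie in one of the two discs, whose closure contains only one of its ends.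
\item[(T3)] A drawn path, even if it crosses itself, contains a simple arc joining its two end vertices.
\item[(T4)] $K_5$ has no drawing without crossings.
\end{itemize}
By (T1), (T2) and induction, $a\ge2$ simple arcs from $p$ to $q$ that meet only at $p$ and $q$ divide the sphere into $a$ open discs, which we call \emph{lenses}. The arcs have a cyclic order such that the lenses correspond to the pairs of consecutive arcs, each lens being bounded by its two arcs. Consecutive arcs are called \emph{neighbors}.

\subsection*{Tight paths} The next observation turns forced crossings into rigidity. We call a path \emph{tight} when it satisfies the hypothesis.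

\begin{lemma}\label{lem:tight}
In a $k$-plane drawing, let $P$ be a path with $t$ edges and let $R_1,\dots,R_{tk}$ be paths such that $P,R_1,\dots,R_{tk}$ are pairwise edge-disjoint and every $R_i$ crosses $P$. Then every edge of $P$ has exactly $k$ crossings, $P$ crosses each $R_i$ exactly once, and there is no other crossing on $P$. In particular $P$ is a simple arc.
\end{lemma}

\begin{proof}
Count the pairs $(e,x)$ where $e$ is an edge of $P$ and $x$ is a crossing on $e$. There are at most $k$ pairs for each $e$, hence at most $tk$ in total. For each $i$ choose a crossing $x_i$ of an edge $e_i$ of $P$ with an edge of $R_i$. The second edge through $x_i$ belongs to $R_i$ and to no other $R_j$, so the $tk$ pairs $(e_i,x_i)$ are distinct. Hence there are no other pairs, and each edge of $P$ has exactly $k$ of them. No two edges of $P$ cross, so $P$ is a simple arc.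
\end{proof}

\section{Two copies of $K_{2,4}$}\label{sec:example}

Let $k=2$. Let $\mathcal A$ consist of four paths with two edges from $p$ to $q$, and $\mathcal B$ of four paths with two edges from $r$ to $s$, where $p,q,r,s$ and the eight middle vertices are distinct. Let $G$ be any graph containing these paths, with a $2$-plane drawing, and assume for now that each of the $16$ pairs $A\in\mathcal A$, $B\in\mathcal B$ crosses.

A path $A$ has two edges and room for four crossings, and the four paths of $\mathcal B$ use all of them. By Lemma~\ref{lem:tight}, each edge of $A$ has two crossings, $A$ crosses each $B$ once, and nothing else crosses $A$. The same holds for $\mathcal B$. So each family is a copy of $K_{2,4}$ drawn without crossings, and no other edge of $G$ crosses any of the $16$ edges of the eight paths.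

The four arcs of $\mathcal A$ divide the sphere into four lenses. A path $B$ starts in the lens that contains $r$ and crosses each arc once. It cannot go back through the arc it has just crossed, so it walks once around through the other three lenses and returns. In each of these three lenses the paths of $\mathcal B$ appear as four disjoint chords, so the two arcs bounding the lens meet them in the same order. The same is true with the families exchanged. Hence we can number the paths so that every $A$ meets $B^1,\dots,B^4$ in this order from $p$, and every $B$ meets $A^1,\dots,A^4$ in this order from $r$. This is the grid of Figure~\ref{fig:grid}.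

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\coordinate (p) at (-1,2.5); \coordinate (q) at (6,2.5);
\coordinate (r) at (2.5,-1); \coordinate (s) at (2.5,6);
\fill[black!12] (2,1) rectangle (3,3);
\draw[line width=2pt,black!40] (p) to[out=-90,in=180] (r) to[out=0,in=-90] (q) to[out=90,in=0] (s) to[out=180,in=90] (p);
\draw[line width=2pt,black!40] (p)--(-2,2.5) (q)--(7,2.5) (r)--(2.5,-1.8) (s)--(2.5,6.8);
\foreach \y in {1,...,4} {\draw (p)--(0.5,\y)--(4.5,\y)--(q); \fill (2.5,\y) circle (2.2pt); \node at (4.3,\y+0.2) {\scriptsize $A^{\y}$};}
\foreach \x in {1,...,4} {\draw (r)--(\x,0.5)--(\x,4.5)--(s); \filldraw[fill=white] (\x,2.5) circle (2.2pt); \node at (\x-0.22,4.25) {\scriptsize $B^{\x}$};}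
\foreach \h in {p,q,r,s} \fill (\h) circle (3pt);
\node[above left] at (p) {$p$}; \node[above right] at (q) {$q$};
\node[below right] at (r) {$r$}; \node[above right] at (s) {$s$};
\node[below] at (2.5,1) {\scriptsize $u^1$}; \node[below] at (2.5,2) {\scriptsize $u^2$};
\node[above] at (2.5,3) {\scriptsize $u^3$};
\node[left] at (2,2.5) {\scriptsize $v^2$}; \node[right] at (3,2.5) {\scriptsize $v^3$};
\end{tikzpicture}
\caption{Four two-edge paths from $p$ to $q$ (black middle vertices) cross four two-edge paths from $r$ to $s$ (white middle vertices); each of these $16$ edges has exactly two crossings. The two cells touched by $u^2$ are shaded. Each thick gray line stands for a wall, a large bundle of uncrossed two-edge paths; the four rays lead to a fifth vertex $z$ at infinity. The walls force the crossings.}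
\label{fig:grid}
\end{figure}

The positions of the vertices are forced as well. The middle vertex $u^i$ of $A^i$ comes after exactly two crossings, so it lies between $B^2$ and $B^3$, and the middle vertex $v^j$ of $B^j$ lies between $A^2$ and $A^3$. Now $u^2$ touches two cells. The lower one has only $u^1,u^2$ on its boundary, and the central one has $u^2,u^3,v^2,v^3$. An edge of $G$ at $u^2$ other than $pu^2$ and $u^2q$ cannot cross the grid. If no vertex of $G$ lies inside a cell, such an edge ends at $u^1$, $u^3$, $v^2$ or $v^3$. So $u^2$ has degree at most $6$, however large $G$ is and however it is drawn.

For a graph in which almost all vertices behave like $u^2$ we take longer paths and more of them. Two assumptions remain to be secured: that all pairs $A,B$ cross, and that the cells are empty.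

\section{Forcing crossings with a thickened $K_5$}\label{sec:frame}

If $A$ joins $p$ to $q$, $B$ joins $r$ to $s$, and the other eight pairs among five vertices $p,q,r,s,z$ are joined by curves that cross nothing, then $A$ and $B$ cross by (T4). A single edge for each of the eight pairs would not do, because it can be crossed $k$ times. We therefore join each pair by so many short paths that one of them always survives.

\begin{definition}\label{def:frame}
Let $k\ge1$, $m\ge2$ and $T=2mk+16k+1$. A \emph{frame} consists of five \emph{hubs} $p,q,r,s,z$ and the following paths, whose interior vertices are all distinct and are not hubs.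
\begin{itemize}
\item For each of the eight pairs $pr,\ rq,\ qs,\ sp,\ zp,\ zq,\ zr,\ zs$, a \emph{wall}: at least $T$ paths with two edges joining the pair. Their middle vertices are the \emph{wall vertices}.
\item Two \emph{pencils}: a family $\mathcal A$ of paths from $p$ to $q$ and a family $\mathcal B$ of paths from $r$ to $s$, each path having at least $2$ and at most $m+1$ edges.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:frame}
In every $k$-plane drawing of a graph containing a frame, every $A\in\mathcal A$ crosses every $B\in\mathcal B$.
\end{lemma}

\begin{proof}
Suppose that $A$ and $B$ do not cross. We go through the eight walls one by one and choose from each a path that crosses neither $A$, nor $B$, nor any of the at most seven wall paths chosen before. The paths $A$ and $B$ have at most $2(m+1)$ edges together, hence at most $2(m+1)k$ crossings, and a chosen wall path has at most $2k$ crossings. Each crossing rules out at most one path of the current wall. So at most $2(m+1)k+14k=T-1$ paths are ruled out, and a choice is possible.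

We now have ten pairwise non-crossing paths, one for each pair of hubs. Two of them have only hubs as common vertices, so they meet only in common ends. By (T3) each of them contains a simple arc joining its ends, and this arc passes through no other hub. These ten arcs are a drawing of $K_5$ without crossings, contrary to (T4).
\end{proof}

\begin{remark}
The hub $z$ is needed. Without it the four walls $pr,rq,qs,sp$ can be drawn as an uncrossed ring with $\mathcal A$ inside and $\mathcal B$ outside, and no two paths cross. The walls have $O_k(m)$ vertices, while the pencils below have about $2m^2k$. This is the origin of the error term $C_k\sqrt{n}$.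
\end{remark}

\section{Grids and their cells}\label{sec:grid}

Once the pencil paths are tight, we know how often any two of them meet. The next lemma shows that this determines the picture.

\begin{lemma}[Grid lemma]\label{lem:grid}
Let $p,q,r,s$ be distinct points of the sphere, let $\mathcal A$ be a family of $a\ge2$ simple arcs from $p$ to $q$, and let $\mathcal B$ be a family of $b\ge2$ simple arcs from $r$ to $s$. Suppose that two arcs of the same family meet only at their ends, and that every $A\in\mathcal A$ and $B\in\mathcal B$ have exactly one common point, which is a crossing. Let $U$ be the union of all arcs. Then there are numberings $A^1,\dots,A^a$ and $B^1,\dots,B^b$ with the following properties.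
\begin{itemize}
\item[(a)] Every $A\in\mathcal A$, traversed from $p$, meets $B^1,\dots,B^b$ in this order, and every $B\in\mathcal B$, traversed from $r$, meets $A^1,\dots,A^a$ in this order.
\item[(b)] $A^1,\dots,A^a$ is the cyclic order of $\mathcal A$. If $\Lambda_i$ is the lens between $A^i$ and $A^{i+1}$ for $1\le i<a$, then the remaining lens $\Lambda_0$, between $A^a$ and $A^1$, contains $r$ and $s$. The same holds for $\mathcal B$, with $p,q$ in place of $r,s$.
\end{itemize}
For $1\le j<b$, \emph{segment $j$} of an arc $A\in\mathcal A$ is the open part of $A$ between its crossings with $B^j$ and $B^{j+1}$; segment $i$ of an arc $B\in\mathcal B$ is defined in the same way for $1\le i<a$.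
\begin{itemize}
\item[(c)] For $1\le i<a$ and $1\le j<b$ there is a face $Q_{i,j}\subset\Lambda_i$ of $U$, called a \emph{cell}, whose boundary consists of four crossings and four \emph{sides}: segment $j$ of $A^i$ and of $A^{i+1}$, and segment $i$ of $B^j$ and of $B^{j+1}$. Its closure contains none of $p,q,r,s$. It is the only face of $U$ in $\Lambda_i$ whose closure meets segment $j$ of $A^i$, and the only one whose closure meets segment $j$ of $A^{i+1}$. The same holds with the roles of $\mathcal A$ and $\mathcal B$ exchanged.
\item[(d)] A point of segment $j$ of $A^i$ with $2\le i\le a-1$ lies in the closure of exactly two faces, $Q_{i-1,j}$ and $Q_{i,j}$. A point of segment $i$ of $B^j$ with $2\le j\le b-1$ lies in the closure of exactly two faces, $Q_{i,j-1}$ and $Q_{i,j}$.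
\end{itemize}
\end{lemma}

\begin{proof}
A crossing is interior to both arcs, so $r,s$ lie on no arc of $\mathcal A$ and $p,q$ lie on no arc of $\mathcal B$. Also, different arcs of $\mathcal B$ cross a given $A$ in different points.

\emph{Step 1: each $B$ walks once around.} Let $\Lambda_0$ be the lens of $\mathcal A$ that contains $r$, and number $\mathcal A$ cyclically so that $\Lambda_0$ lies between $A^a$ and $A^1$ and $\Lambda_i$ between $A^i$ and $A^{i+1}$. Follow an arc $B$ from $r$. Its first crossing is with $A^1$ or $A^a$; say it is with $A^1$. Suppose that $B$ has crossed $A^1,\dots,A^i$ in this order, with $i<a$. It is then in $\Lambda_i$. It still has to cross $A^{i+1}$, so it has a next crossing, which is on the boundary of $\Lambda_i$ and is not on $A^i$, since $B$ meets $A^i$ only once. So the next crossing is with $A^{i+1}$. After crossing $A^a$ the arc $B$ is back in $\Lambda_0$ and has no crossing left, so $s\in\Lambda_0$. If the first crossing is with $A^a$, the same argument gives the reverse order. In both cases $B\cap\Lambda_i$ is a single chord from $A^i$ to $A^{i+1}$, for $1\le i<a$.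

\emph{Step 2: all $A$ see the same order.} Fix $1\le i<a$. The $b$ chords in $\Lambda_i$ are disjoint and have distinct ends. If two chords occurred in one order along $A^i$ and in the opposite order along $A^{i+1}$, both read from $p$, their ends would alternate on the boundary of $\Lambda_i$, and they would meet by (T2). Hence $A^i$ and $A^{i+1}$ meet $\mathcal B$ in the same order, and so do all arcs of $\mathcal A$. Call this order $B^1,\dots,B^b$.

\emph{Step 3: (a) and (b).} Apply Steps 1 and 2 with the families exchanged. By Step 2, all arcs of $\mathcal B$ meet $\mathcal A$ in the same order from $r$. By Step 1 above this order is $A^1,\dots,A^a$ or its reverse, and in the second case we reverse the numbering of $\mathcal A$. By the exchanged Step 1, the order $B^1,\dots,B^b$ in which an arc $A$ meets $\mathcal B$ is the cyclic order of $\mathcal B$, and the lens of $\mathcal B$ where $A$ starts and ends contains $p$ and $q$.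

\emph{Step 4: (c) and (d).} Fix $1\le i<a$. The lens $\Lambda_i$ meets $U$ only in the $b$ chords, and the chord of $B^j$ is segment $i$ of $B^j$. By (T2) the chords cut $\Lambda_i$ into $b+1$ open discs, which are the faces of $U$ in $\Lambda_i$: one with $p$ on its boundary, one with $q$, and for $1\le j<b$ the disc $Q_{i,j}$ between the chords of $B^j$ and $B^{j+1}$. The boundary of $Q_{i,j}$ is as stated and contains neither $p$ nor $q$. The closure of $Q_{i,j}$ lies in the closure of $\Lambda_i$, which is disjoint from the open lens $\Lambda_0\ni r,s$. The closures of the $b+1$ discs meet $A^i$ in the $b+1$ closed pieces into which the crossings cut $A^i$, and likewise for $A^{i+1}$; this gives the uniqueness in (c). The cell $Q_{i,j}$ is the side not containing $p$ of the Jordan curve formed by its four closed sides, and the exchanged construction yields a disc with the same boundary whose closure also avoids $p$. So the cells are the same in both constructions. Finally, an interior point of $A^i$ with $2\le i\le a-1$ lies in the closure of the lenses $\Lambda_{i-1}$ and $\Lambda_i$ only, so the first half of (d) follows from (c), and the second half follows by exchanging the roles.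
\end{proof}

Consider now a drawing of a graph $H'$ containing a frame, and suppose that the pencils satisfy the hypotheses of Lemma~\ref{lem:grid}. We call $A^1,A^a,B^1,B^b$ the \emph{outer} paths and the other pencil paths \emph{inner}. An edge of $H'$ is \emph{free} if it is not a pencil edge and crosses no pencil edge.

\begin{lemma}[Confinement lemma]\label{lem:confine}
In this situation the following hold.
\begin{itemize}
\item[(a)] If all wall edges are free, then no hub and no wall vertex lies in a cell.
\item[(b)] Let $w$ be a vertex on a segment of an inner path, and suppose that the two cells with $w$ on their boundary contain no vertex. Then every free edge at $w$ joins $w$ to a vertex on the boundary of one of these two cells.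
\end{itemize}
\end{lemma}

\begin{proof}
A free edge without its endpoints is connected and disjoint from $U$, so it lies in one face $F$ of $U$, and both endpoints lie in the closure of $F$. An endpoint that is not on $U$ lies in $F$ itself, because the face containing it is open and meets $F$.

(a) The hubs $p,q,r,s$ lie on $U$. A wall vertex $v$ is not on $U$, and it is joined by a free edge to one of $p,q,r,s$, since every wall has an end among them. So the face containing $v$ has one of $p,q,r,s$ in its closure, and by Lemma~\ref{lem:grid}(c) it is not a cell. The hub $z$ is not on $U$ and is joined to a wall vertex by a free edge, so it lies in the same face as this wall vertex.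

(b) The face $F$ of a free edge at $w$ has $w$ in its closure, so it is one of the two cells by Lemma~\ref{lem:grid}(d). The other endpoint is in the closure of $F$ and not in $F$.
\end{proof}

Vertices on outer paths also touch faces that are not cells; in Figure~\ref{fig:grid}, $u^1$ touches a three-sided face with corner $r$. We do not analyze these faces. The four outer paths have only $O(m)$ vertices, and we put them, with the hubs and the wall vertices, into an exceptional set $X$. Edges inside $X$ are bounded by \eqref{eq:PT}.

\begin{remark}
Only a bound $O_k(|X|)$ is needed there, and a weaker one is elementary. Each edge crosses at most $k$ others, so the edges can be colored greedily with $k+1$ colors so that crossing edges get different colors. Each color class is planar, so a $k$-planar graph on $N$ vertices has at most $3(k+1)N$ edges.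
\end{remark}

\section{The uniform grid and the proof of Theorem~\ref{thm:main}}\label{sec:uniform}

A path with $m$ edges has room for $mk$ crossings, so we take $mk$ paths in each pencil. With more paths Lemma~\ref{lem:frame} would exclude every $k$-plane drawing, and with fewer paths Lemma~\ref{lem:tight} would not apply.

\begin{proposition}\label{prop:uniform}
Let $k\ge1$. For every sufficiently large $n$ there is a graph $H$ on $n$ vertices with a $1$-simple $k$-plane drawing such that every $k$-planar graph $H'\supseteq H$ on the same vertex set has at most $\bigl(2+\frac2k\bigr)n+O_k(\sqrt{n})$ edges.
\end{proposition}

\begin{proof}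
\emph{The graph.} For $m\ge2$ and $\rho\ge0$ let $H$ be the frame in which each pencil consists of $mk$ paths with exactly $m$ edges, and each wall has exactly $T$ paths, except that the wall $zp$ has $T+\rho$. It has $n_0(m)+\rho$ vertices, where
\[
n_0(m)=5+8T+2mk(m-1),\qquad n_0(m+1)-n_0(m)=16k+4mk .
\]
Given $n\ge n_0(2)$, take the largest $m$ with $n_0(m)\le n$ and put $\rho=n-n_0(m)$, so that $0\le\rho<4mk+16k$. From $n\ge2mk(m-1)$ and $m-1\ge m/2$ we get
\begin{equation}\label{eq:mn}
m\le\sqrt{n/k}\qquad\text{and}\qquad 2m^2k\le n+2mk .
\end{equation}

\emph{The model drawing.} Label the pencil paths $A_1,\dots,A_{mk}$ and $B_1,\dots,B_{mk}$. Inside the square $[0,mk+1]^2$ draw $A_i$ as the horizontal line $y=i$ and $B_j$ as the vertical line $x=j$. Outside the square join the left ends of the horizontal lines to $p$, their right ends to $q$, the lower ends of the vertical lines to $r$ and their upper ends to $s$, without crossings. The hubs $p,r,q,s$ lie on the outer face in this cyclic order. Draw the walls $pr,rq,qs,sp$ in the outer face as a ring, and draw $z$ and its four walls outside the ring, all without crossings, as in Figure~\ref{fig:grid}. Place the $t$-th interior vertex of $A_i$ at $(tk+\frac12,\,i)$ and that of $B_j$ at $(j,\,tk+\frac12)$,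 for $1\le t\le m-1$. Every pencil edge has exactly $k$ crossings and wall edges have none. Only an edge of some $A_i$ and an edge of some $B_j$ can cross; they cross at most once and have no common endpoint. Two edges that do not cross share at most one endpoint. So the drawing is $1$-simple and $k$-plane.

\emph{Every drawing is a grid.} Fix a $k$-plane drawing of a graph $H'\supseteq H$ on the same vertex set. By Lemma~\ref{lem:frame} each pencil path crosses the $mk$ paths of the other pencil, so it is tight. By Lemma~\ref{lem:tight} the pencil paths are simple arcs, two paths of the same pencil do not cross, every $A$ and $B$ cross exactly once, and every edge of $H'$ outside the pencils is free. Lemma~\ref{lem:grid} applies with $a=b=mk$.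

Each edge of a pencil path has exactly $k$ crossings, all with the other pencil. So the $t$-th interior vertex of a pencil path, counted from $p$ or from $r$, lies in segment $tk$, for $1\le t\le m-1$. In particular each side of a cell contains at most one vertex, and the corners of a cell are crossings, not vertices. No vertex lies in a cell: pencil vertices lie on $U$, and the others are covered by Lemma~\ref{lem:confine}(a).

\emph{Counting.} Let $X$ consist of the hubs, the wall vertices and the interior vertices of the four outer paths. Then $|X|\le5+8T+\rho+4m=O_k(m)$. The edges of $H'$ are of three kinds. There are $2m^2k$ pencil edges. There are at most $c_0\sqrt{k}\,|X|=O_k(m)$ edges with both ends in $X$, by \eqref{eq:PT} applied to the $k$-planar graph $H'[X]$. Every other edge is free and has an end outside $X$, which is a vertex on a segment of an inner path; by Lemma~\ref{lem:confine}(b) it joins two vertices on the boundary of a cell, and these lie on different sides. We count such pairs of vertices.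
\begin{itemize}
\item \emph{Mixed pairs}, one vertex on an $A$-side and one on a $B$-side of $Q_{i,j}$. Then $j$ and $i$ are both in $\{k,2k,\dots,(m-1)k\}$. There are fewer than $m^2$ such cells, each with at most $2\cdot2$ mixed pairs, so at most $4m^2$ pairs.
\item \emph{Rungs}, one vertex on each of the two $A$-sides of $Q_{i,j}$, or on each of the two $B$-sides. In the first case $j$ takes fewer than $m$ values and $i$ fewer than $mk$, and each cell has at most one such pair. With the second case this gives at most $2m^2k$ pairs.
\end{itemize}
Altogether, by \eqref{eq:mn},
\[
|E(H')|\le4m^2k+4m^2+O_k(m)=\Bigl(2+\frac2k\Bigr)2m^2k+O_k(m)\le\Bigl(2+\frac2k\Bigr)n+O_k(\sqrt{n}).\qedhere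
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:reduce} and Proposition~\ref{prop:uniform}, $t^l_k(n)\le4n+O_k(\sqrt{n})$ for all $l\ge1$, with a constant independent of $l$. This is at most $8n$ for $n\ge N(k)$.
\end{proof}

\section{The staggered grid and the proof of Theorem~\ref{thm:sharp}}\label{sec:stagger}

The lower bound is Lemma~\ref{lem:connected}. For the upper bound it suffices to treat $n\ge n_*(k)$ for some threshold $n_*(k)$, since $t^l_k(n)\le\binom n2\le n_*(k)^2$ for smaller $n$ and this is absorbed by $C_k\sqrt{n}$. For $k\le2$ we have $2+2/k\le1+10/k$, so the bound follows from Proposition~\ref{prop:uniform} and Lemma~\ref{lem:reduce}. From now on $k\ge3$.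

\subsection*{What has to change} In the uniform grid the pencils contribute about $n$ edges and the mixed pairs about $2n/k$. The obstacle is the rungs, and they are not an artifact of the count: in the model drawing the segments from $(tk+\frac12,i)$ to $(tk+\frac12,i+1)$ with $i\not\equiv0\pmod k$, and their mirror images in the diagonal, lie in distinct cells and can all be added without a crossing. To destroy the rungs we want neighboring paths to have their vertices in different segments. But a path with $m$ edges that crosses $mk$ paths has its vertices in the segments $k,2k,\dots$, and nothing can be shifted. So we give roughly every second path one more edge. Such a \emph{long} path has $k$ spare crossings. We force it to spend $h$ of them near its beginning and $k-h$ near its end, where $1\le h\le k-1$. It is then tight again, and its vertices in between are shifted by $h$ segments. The spare crossings are supplied by short paths, the \emph{ties}, that join the two neighbors of the long path and so have to cross it. Two further edges, the \emph{connectors}, guarantee that the long path really lies between the intended neighbors.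

\subsection*{The graph} Let $m\ge4$ and $h=\lfloor k/2\rfloor$; only $1\le h\le k-1$ is used. An index $i\in\{1,\dots,mk\}$ is \emph{long} if its residue modulo $k$ is an even number in $\{2,\dots,k-1\}$, and \emph{short} otherwise. If $i$ is long, then $i-1$ has an odd residue and $i+1$ has an odd residue or residue $0$. Hence
\begin{equation}\label{eq:long}
\text{if $i$ is long, then $i-1$ and $i+1$ are short indices in $\{1,\dots,mk\}$, and $i-1,\,i\not\equiv0\pmod k$.}
\end{equation}
There are $m\nu$ long indices, where $\nu=\lfloor(k-1)/2\rfloor=\lceil k/2\rceil-1$ is the number of even numbers in $\{2,\dots,k-1\}$. We have $\nu\ge1$ because $k\ge3$, and $k-2\nu\le2$.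

Take a frame with pencils $A_1,\dots,A_{mk}$ and $B_1,\dots,B_{mk}$, where $A_i$ and $B_i$ have $m$ edges if $i$ is short and $m+1$ edges if $i$ is long; the paths are called short and long accordingly. Let $w_{i,1},w_{i,2},\dots$ be the interior vertices of $A_i$, in order from $p$. For each long $i$ add
\begin{itemize}
\item two \emph{connectors}, the edges $w_{i-1,1}w_{i,1}$ and $w_{i,1}w_{i+1,1}$;
\item $h$ \emph{left ties}, paths with two edges from $w_{i-1,1}$ to $w_{i+1,1}$;
\item $k-h$ \emph{right ties}, paths with two edges from $w_{i-1,m-1}$ to $w_{i+1,m-1}$, the last interior vertices of $A_{i-1}$ and $A_{i+1}$.
\end{itemize}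
The middle vertices of ties are new and are called \emph{tie vertices}. Add the same objects to $\mathcal B$, counting interior vertices from $r$. Each wall has $T$ paths, except that $zp$ has $T+\rho$. The resulting graph $H$ has $n_1(m)+\rho$ vertices, where
\[
n_1(m)=5+8T+2mk(m-1)+2m\nu+2m\nu k ;
\]
the last two terms count the extra vertices of the long paths and the tie vertices. Since $n_1(m+1)-n_1(m)=16k+4mk+2\nu+2\nu k$, every $n\ge n_1(4)$ is obtained by taking the largest $m$ with $n_1(m)\le n$, and then $\rho=O_k(m)$. As $n\ge2mk(m-1)$, the inequalities \eqref{eq:mn} hold.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95,yscale=1.15]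
\foreach \x in {1,...,12} {\draw[black!45] (\x,-0.35)--(\x,2.35); \node at (\x,-0.6) {\scriptsize $B_{\x}$};}
\foreach \y in {0,1,2} \draw[thick] (0.4,\y)--(12.6,\y);
\node[left] at (0.4,0) {$A_{i-1}$}; \node[left] at (0.4,1) {$A_i$}; \node[left] at (0.4,2) {$A_{i+1}$};
\draw[very thick,densely dotted] (3.5,0)--(3.25,1)--(3.5,2);
\draw (3.5,0)--(3.75,1)--(3.5,2) (9.5,0)--(9.1,1)--(9.5,2) (9.5,0)--(9.35,1)--(9.5,2);
\foreach \x in {3.5,6.5,9.5} \foreach \y in {0,2} \node[circle,fill,inner sep=1.5pt] at (\x,\y) {};
\foreach \x in {3.25,5.5,8.5,9.75} \node[circle,fill,inner sep=1.5pt] at (\x,1) {};
\foreach \x/\y in {3.625/1.5,9.22/1.3,9.44/1.6} \node[circle,draw,fill=white,inner sep=1.1pt] at (\x,\y) {};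
\end{tikzpicture}
\caption{A long path $A_i$ (five edges) between two short paths (four edges) for $k=3$, $h=1$, $m=4$. The two connectors are dotted; one left tie and two right ties, with white middle vertices, cross $A_i$. Each edge of the three horizontal paths has exactly three crossings, and the two middle vertices of $A_i$ are shifted one column to the left. Vertices on the vertical paths are not shown.}
\label{fig:ties}
\end{figure}

\subsection*{The model drawing} Draw the pencils, the hubs and the walls as in Section~\ref{sec:uniform}. On a short path $A_i$ place $w_{i,t}$ at $x=tk+\frac12$. On a long path $A_i$ place $w_{i,1}$ at $x=k+\frac14$, place $w_{i,\tau}$ at $x=\tau k-h+\frac12$ for $2\le\tau\le m-1$, and place $w_{i,m}$ at $x=(m-1)k+\frac34$. The connectors are straight segments. A left tie of $A_i$ is a broken line from $(k+\frac12,i-1)$ through $(\xi,i)$ to $(k+\frac12,i+1)$, with $h$ different values $\xi\in(k+\frac12,k+1)$. A right tie is a broken line from $((m-1)k+\frac12,i-1)$ through $(\xi,i)$ to $((m-1)k+\frac12,i+1)$, with $k-h$ different values $\xi\in((m-1)k,(m-1)k+\frac12)$. The tie vertex is placed on the line at a height strictly between $i$ and $i+1$. See Figure~\ref{fig:ties}. For $\mathcal B$ take the mirror image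 in the diagonal $x=y$.

The ties and connectors of $A_i$ lie in the strip $i-1\le y\le i+1$ and in the open columns $k<x<k+1$ and $(m-1)k<x<(m-1)k+1$. They therefore meet no $B_j$, they meet each other and the ties and connectors of other long paths of $\mathcal A$ only in common ends, and the only crossing of a tie with $\mathcal A$ is the point $(\xi,i)$. By \eqref{eq:long} they use only rows $i'\le y\le i'+1$ with $i'\in\{i-1,i\}$, $i'\not\equiv0\pmod k$, whereas the ties and connectors of $\mathcal B$ lie in the open rows $i'<y<i'+1$ with $i'\in\{k,(m-1)k\}$. So the ties and connectors of the two pencils are disjoint; this is why the residues $0$ and $1$ are kept short. Edges of short paths have $k$ crossings as before. The edges of a long path $A_i$ are crossed by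
\begin{itemize}
\item $B_1,\dots,B_k$ (the edge $pw_{i,1}$);
\item the $h$ left ties and $B_{k+1},\dots,B_{2k-h}$ (the edge $w_{i,1}w_{i,2}$);
\item $B_{\tau k-h+1},\dots,B_{(\tau+1)k-h}$ (the edge $w_{i,\tau}w_{i,\tau+1}$, $2\le\tau\le m-2$);
\item $B_{(m-1)k-h+1},\dots,B_{(m-1)k}$ and the $k-h$ right ties (the edge $w_{i,m-1}w_{i,m}$);
\item $B_{(m-1)k+1},\dots,B_{mk}$ (the edge $w_{i,m}q$).
\end{itemize}
Each has exactly $k$ crossings. A tie edge has at most one crossing, with an edge of $A_i$ that shares no endpoint with it. The drawing is $1$-simple and $k$-plane.

\subsection*{Rigidity} Fix a $k$-plane drawing of a graph $H'\supseteq H$ on the same vertex set. The labels $A_i,B_j$ refer to the graph; we do not yet know how they are related to the positions of the paths in the drawing. Each lemma below is proved for $\mathcal A$ and holds for $\mathcal B$ by symmetry.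

\begin{lemma}\label{lem:alltight}
Every edge of a pencil path has exactly $k$ crossings. A short path crosses each path of the other pencil exactly once and has no other crossing. A long path crosses each path of the other pencil and each of its own $k$ ties exactly once and has no other crossing. Moreover, if $i$ is long, then $J_i=A_{i-1}\cup A_{i+1}$ is a Jordan curve, and one side $D_i$ of $J_i$ contains $A_i\setminus\{p,q\}$ and the ties of $A_i$ without their ends, and meets no short path of $\mathcal A$.
\end{lemma}

\begin{proof}
A short path has $m$ edges and crosses the $mk$ paths of the other pencil by Lemma~\ref{lem:frame}, so Lemma~\ref{lem:tight} gives the claims about short paths. In particular, short paths of $\mathcal A$ are simple arcs that are crossed by no path of $\mathcal A$, no connector and no tie.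

Let $i$ be long. By \eqref{eq:long} the paths $A_{i-1}$ and $A_{i+1}$ are short, so $J_i$ is a Jordan curve. For every other path $A\in\mathcal A$ the set $A\setminus\{p,q\}$ is connected and disjoint from $J_i$, so it lies on one side of $J_i$. Let $D_i$ be the side containing $A_i\setminus\{p,q\}$ and $D_i'$ the other side.

The two connectors of $A_i$ form a curve from $w_{i-1,1}$ through $w_{i,1}$ to $w_{i+1,1}$. Without its ends it is disjoint from $J_i$ and contains $w_{i,1}\in D_i$, so it lies in $D_i$. If a short path $A'$ ran through $D_i$, this curve would meet $A'$ by (T2). It has no vertex on $A'$, so it would cross $A'$, which is impossible. Hence $D_i$ meets no short path of $\mathcal A$. There are $m(k-\nu)>2$ short paths, so some short path $A''$ runs through $D_i'$.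

A tie of $A_i$ joins an interior vertex of $A_{i-1}$ to an interior vertex of $A_{i+1}$, and without its ends it is disjoint from $J_i$. If it lay in $D_i'$, it would cross $A''$ by (T2). So it lies in $D_i$. By (T3), $A_i$ contains a simple arc from $p$ to $q$ in $D_i\cup\{p,q\}$; by (T2) the tie meets this arc, and since it has no vertex on $A_i$ it crosses $A_i$. Now $A_i$ has $m+1$ edges and is crossed by $mk$ paths of $\mathcal B$ and by $k$ ties, all edge-disjoint. Lemma~\ref{lem:tight} gives the claims about long paths.
\end{proof}

\begin{remark}
The connectors cannot be omitted. Without them, $A_2$ can be moved in the model drawing to the height $y=k+\frac18$. The first edge of each $B_j$ still has $k$ crossings, but $A_2$ crosses none of its ties and has $k$ crossings to spare.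
\end{remark}

By Lemma~\ref{lem:alltight} the pencils satisfy the hypotheses of Lemma~\ref{lem:grid} with $a=b=mk$, and we use its numbering $A^i,B^j$ by position next to the labels $A_i,B_j$. Lemma~\ref{lem:alltight} also shows that
\begin{equation}\label{eq:free}
\begin{array}{l}
\text{every edge of $H'$ that is neither a pencil edge nor a tie edge is free, and}\\
\text{every tie has exactly one crossing with the pencils, which is on its own long path.}
\end{array}
\end{equation}

\begin{lemma}\label{lem:neighbors}
The two neighbors of a long path $A_i$ in the cyclic order of $\mathcal A$ are $A_{i-1}$ and $A_{i+1}$. In particular no two long paths are neighbors, and $D_i$ is the union of $A_i\setminus\{p,q\}$ and the two lenses bounded by $A_i$.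
\end{lemma}

\begin{proof}
The paths $A_{i-1}$ and $A_{i+1}$ cut the cyclic sequence of arcs and lenses into two intervals. The lenses and the open arcs in each interval form a nonempty connected set, and the two sets cover the complement of $J_i$; so they are the two sides of $J_i$. The arcs in $D_i$ are thus consecutive, they are all long by Lemma~\ref{lem:alltight}, and they are flanked by the short paths $A_{i-1}$ and $A_{i+1}$. Let $A_x$ be one of them. The nearest short paths to $A_x$ in the two directions of the cyclic order are $A_{i-1}$ and $A_{i+1}$. The same argument applied to $D_x$, which contains $A_x\setminus\{p,q\}$, shows that they are $A_{x-1}$ and $A_{x+1}$. Hence $\{i-1,i+1\}=\{x-1,x+1\}$ and $x=i$. So $A_i$ is the only arc in $D_i$.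
\end{proof}

\begin{lemma}\label{lem:positions}
The interior vertices of a short path lie, in order, in the segments $k,2k,\dots,(m-1)k$. The interior vertices of a long path lie, in order, in the segments $k$;\ $2k-h,\,3k-h,\dots,(m-1)k-h$;\ $(m-1)k$.
\end{lemma}

\begin{proof}
On a short path all crossings are with the other pencil and each edge has $k$ of them, which gives the first claim.

Let $A_i$ be long. We first locate the crossings with its ties. Of the two lenses bounded by $A_i$ at most one is $\Lambda_0$. Let $\Lambda_u$ with $u\ge1$ be one of them, and let $A_{i'}$ with $i'\in\{i-1,i+1\}$ be its other bounding arc, which is short. Take a left tie, and let $\gamma$ be its part strictly between its end $w_{i',1}$ and its crossing $y$ with $A_i$. By \eqref{eq:free}, $\gamma$ is disjoint from $U$, so it lies in a face $F$, and $F\subset D_i$ because $\gamma\subset D_i$. By Lemma~\ref{lem:neighbors}, $F$ lies in one of the two lenses bounded by $A_i$, and only $\Lambda_u$ has $w_{i',1}$ in its closure. Since $w_{i',1}$ is in segment $k$ of $A_{i'}$, Lemma~\ref{lem:grid}(c) gives $F=Q_{u,k}$. The point $y$ lies on $A_i$ and in the closure of $Q_{u,k}$, and it is not a corner because no three edges cross at a point. So $y$ is in segment $k$ of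 $A_i$. For a right tie the same argument starts from $w_{i',m-1}$, which is in segment $(m-1)k$, and shows that the crossing is in segment $(m-1)k$ of $A_i$.

Hence the crossings along $A_i$, from $p$, are with
\[
B^1,\dots,B^k;\quad h\text{ ties};\quad B^{k+1},\dots,B^{(m-1)k};\quad k-h\text{ ties};\quad B^{(m-1)k+1},\dots,B^{mk},
\]
and $w_{i,\tau}$ comes after exactly $\tau k$ of them. So $w_{i,1}$ comes directly after $B^k$ and lies in segment $k$. For $2\le\tau\le m-1$ we have $k+h<\tau k<(m-1)k+h$, so the first $\tau k$ crossings consist of the $h$ left ties and $B^1,\dots,B^{\tau k-h}$, and $w_{i,\tau}$ lies in segment $\tau k-h$. Finally $(m-1)k+h+(k-h)=mk$, so $w_{i,m}$ comes directly after the last right tie and lies in segment $(m-1)k$.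
\end{proof}

Since $1\le h\le k-1$, the segments listed for one path are distinct. So every segment contains at most one vertex, and it contains one only if its index belongs to
\[
S=\{\,j:\ 1\le j\le mk-1,\ j\equiv0\text{ or }j\equiv-h\pmod k\,\},\qquad|S|\le2m .
\]

\subsection*{Counting edges} Two things are new compared with Section~\ref{sec:uniform}: tie edges are not free, and tie vertices can lie in cells. Both affect only $O_k(m)$ vertices, so we enlarge the exceptional set. Let $X$ consist of
\begin{itemize}
\item the hubs, the wall vertices and the tie vertices;
\item the interior vertices of the four outer paths;
\item the first and the last interior vertex of every pencil path;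
\item the vertices on the boundary of a cell that contains a tie vertex.
\end{itemize}
There are $2m\nu k$ tie vertices and a cell has at most four vertices on its boundary, so
\[
|X|\le5+8T+\rho+2m\nu k+4m+4mk+8m\nu k=O_k(m),
\]
and at most $c_0\sqrt{k}\,|X|=O_k(m)$ edges of $H'$ have both ends in $X$. The pencils have $2(m^2k+m\nu)$ edges.

Let $e$ be any other edge: it is not a pencil edge and has an end $w\notin X$. Both ends of a tie edge are in $X$, so $e$ is free by \eqref{eq:free}. The vertex $w$ lies on a segment of an inner path. The two cells at $w$ contain no tie vertex by the choice of $X$, no hub or wall vertex by Lemma~\ref{lem:confine}(a) and \eqref{eq:free}, and no pencil vertex. By Lemma~\ref{lem:confine}(b), $e$ joins two vertices on different sides of a cell $Q_{i,j}$, not both in $X$. We count such pairs.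
\begin{itemize}
\item \emph{Mixed pairs.} Now $i,j\in S$, so there are at most $4m^2$ cells with at most four pairs each, and at most $16m^2$ pairs.
\item \emph{Rungs between $A^i$ and $A^{i+1}$.} These paths are neighbors, so they are not both long by Lemma~\ref{lem:neighbors}. If exactly one is long, then $j\equiv0\pmod k$ because of the short path, and since $h\not\equiv0\pmod k$, Lemma~\ref{lem:positions} leaves only $j\in\{k,(m-1)k\}$ for the long path. Both vertices are then first or last interior vertices, so both are in $X$ and the pair is not counted. It remains to consider two short paths. Each of the $m\nu$ long paths bounds two lenses and no lens is bounded by two long paths, so $mk-2m\nu\le2m$ lenses lie between two short paths. Each has at most $m-1$ rungs, which gives at most $2m^2$ pairs.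
\item \emph{Rungs between $B^j$ and $B^{j+1}$.} By symmetry, at most $2m^2$ pairs.
\end{itemize}
So there are at most $20m^2=\frac{10}{k}\cdot2m^2k$ such edges, and by \eqref{eq:mn}
\[
|E(H')|\le2m^2k+20m^2+O_k(m)=\Bigl(1+\frac{10}{k}\Bigr)2m^2k+O_k(m)\le\Bigl(1+\frac{10}{k}\Bigr)n+O_k(\sqrt{n}).
\]
By Lemma~\ref{lem:reduce} this bounds $t^l_k(n)$ for all $l\ge1$ and $n\ge n_1(4)$, with a constant that depends only on $k$. This proves the upper bound. The two bounds give $1\le\limsup_{n\to\infty}t^l_k(n)/n\le1+10/k$ for every $l\ge1$, which is the last assertion, and the proof of Theorem~\ref{thm:sharp} is complete. \qed

\begin{thebibliography}{1}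

\bibitem{BT}
J\'anos Bar\'at and G\'eza T\'oth,
\emph{Saturated $2$-planar drawings with few edges},
arXiv:2110.12781 (2021).

\end{thebibliography}
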